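# Wronskians of solution spaces and operators whose Wronski map has large degree

## 1. Wronskians of exponentials and sums of roots

Write $\partial=d/dt$. Take four distinct complex numbers $\lambda_1,\dots,\lambda_4$ and the operator $L=\prod_i(\partial-\lambda_i)$. Its solutions are spanned by the functions $e^{\lambda_it}$. Choose a plane of solutions, with basis $f=\sum a_ie^{\lambda_it}$, $g=\sum b_ie^{\lambda_it}$. Its Wronskian is
$$fg'-f'g=\sum_{i<j}p_{ij}\,(\lambda_j-\lambda_i)\,e^{(\lambda_i+\lambda_j)t},\qquad p_{ij}=a_ib_j-a_jb_i .$$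
The $p_{ij}$ are the Plücker coordinates of the plane, and they satisfy $p_{12}p_{34}-p_{13}p_{24}+p_{14}p_{23}=0$. How many planes have the same Wronskian, up to a constant factor?

Suppose first that the six sums $\lambda_i+\lambda_j$ are distinct. Then the Wronskian determines all $p_{ij}$ up to a common factor, so it determines the plane. The answer is one.

Suppose now that two sums coincide. The two pairs cannot share an index, so after renumbering $\lambda_1+\lambda_4=\lambda_2+\lambda_3$. No second coincidence is possible: for instance $\lambda_1+\lambda_3=\lambda_2+\lambda_4$ would give $\lambda_3=\lambda_4$. The Wronskian now determines $p_{12},p_{13},p_{24},p_{34}$ and the number $w=(\lambda_4-\lambda_1)p_{14}+(\lambda_3-\lambda_2)p_{23}$. With $u=p_{14}$ the Plücker relation reads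
$$u\cdot\frac{w-(\lambda_4-\lambda_1)u}{\lambda_3-\lambda_2}=p_{13}p_{24}-p_{12}p_{34},$$
a quadratic equation with nonzero leading coefficient. Its discriminant is not identically zero (put $w=0$). So a general Wronskian comes from two planes.

The coincidence is a symmetry. Put $2c=\lambda_1+\lambda_4$ and multiply all solutions by $e^{-ct}$. The roots become $\pm a,\pm b$ and the operator becomes $\partial^4-(a^2+b^2)\partial^2+a^2b^2$. It contains only even powers of $\partial$, so it equals its formal adjoint.

Now take order six and three-dimensional spaces of solutions. The Wronskian of $e^{\lambda_it},e^{\lambda_jt},e^{\lambda_kt}$ is a nonzero Vandermonde determinant times $e^{(\lambda_i+\lambda_j+\lambda_k)t}$, so again we look at sums, this time of three roots. There are $20$ triples, and the spaces form the Grassmannian $\mathrm{Gr}_3(\mathbb C^6)$, of dimension $9$. Consider three sets of roots.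

* If all $20$ sums are distinct, the Wronskian determines the space.
* For the roots $-5,-3,-1,1,3,5$ the sums are the ten odd numbers from $-9$ to $9$. The Wronskians lie in a $\mathbb P^9$, whose dimension is that of the Grassmannian. We shall see that a general one comes from $42$ spaces. These roots are symmetric about $0$.
* For the roots $0,1,2,3,4,6$ the sums are the eleven numbers $3,4,\dots,13$. The Wronskians fill a hypersurface in $\mathbb P^{10}$. There are many coincidences, but the roots are not symmetric about any point, since $0+6\ne1+4$.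

How many spaces share a general Wronskian in the third case? Could the number be $3$, or $6$? In other words: if more than two spaces share a general Wronskian, must the operator have the symmetry, that is, be self-adjoint after multiplying its solutions by a function? This is the question of these notes, for all operators with smooth coefficients. It is posed in Huang, Petroulakis, Sottile and Zelenko, "Nontrivial linear projections of the Grassmannian $\mathrm{Gr}_3(\mathbb C^6)$", arXiv:2004.10070 (2020).

## 2. Wronski maps, adjoints, and the operators $P_n[q]$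

Let $I\subset\mathbb R$ be an interval and
$$L=\partial^n+a_{n-1}\partial^{n-1}+\cdots+a_0$$
a linear ordinary differential operator with complex-valued coefficients $a_i\in C^\infty(I)$. Let $V_L$ be the $n$-dimensional space of complex-valued solutions of $Lx=0$. The Wronskian of $f_1,\dots,f_m$ is $\mathrm{Wr}(f_1,\dots,f_m)=\det(f_j^{(i-1)})_{i,j=1}^m$.

**Nonvanishing.** Translate so that $0$ is an interior point of $I$. A nonzero solution has order at most $n-1$ at $0$, because $x(0),\dots,x^{(n-1)}(0)$ determine it. So an $m$-dimensional $\Lambda\subset V_L$ has a basis with distinct orders $b_1<\dots<b_m\le n-1$ at $0$ and leading coefficients $1$. Since $\mathrm{Wr}(x^{k_1},\dots,x^{k_m})=\prod_{a<c}(k_c-k_a)\,x^{\sum k_a-\binom m2}$ (a Vandermonde determinant), expanding by multilinearity gives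
$$\mathrm{Wr}(\Lambda)=\prod_{a<c}(b_c-b_a)\;x^{\sum b_a-\binom m2}+\text{higher powers},\qquad \sum b_a-\tbinom m2\le m(n-m).\tag{1}$$
In particular the Wronskian is not identically zero. A change of basis multiplies it by a nonzero constant.

**Definition (Wronski map).** The map $\mathrm{Wr}_{L,m}$ sends $\Lambda\in\mathrm{Gr}_mV_L$ to the line spanned by the Wronskian of $\Lambda$. The Wronskian is the restriction to decomposable vectors of a linear map $\bigwedge^mV_L\to C^\infty(I)$; let $W$ be the image of this linear map. By (1) its kernel contains no nonzero decomposable vector. So $\mathrm{Wr}_{L,m}$ is a linear projection of $\mathrm{Gr}_mV_L\subset\mathbb P\bigwedge^mV_L$ from a center disjoint from the Grassmannian (this is Prop. 2.3 of HSZ2017). It is finite onto its image $X\subset\mathbb P(W)$. Its degree $d$ is the number of preimages of a general point of $X$.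

**Definition (adjoint, equivalence).** The formal adjoint is $L^*x=(-1)^nx^{(n)}+\sum_{i<n}(-1)^i(a_ix)^{(i)}$, and $L$ is self-adjoint if $L^*=L$. Operators $L,\widetilde L$ are equivalent, written $L\sim\widetilde L$, if $\widetilde Lx=\frac1\mu L(\mu x)$ for a smooth nonvanishing $\mu$ on $I$.

For example $(\partial^2+a_1\partial+a_0)^*=\partial^2-a_1\partial+a_0-a_1'$, which equals the original exactly when $a_1=0$. Taking $\mu=e^{ct}$ shifts all roots of a constant-coefficient operator by $-c$; this was the shift in Section 1.

**Definition ($P_n[q]$).** For $q\in C^\infty(I)$ put $P_0=1$, $P_1=\partial$, and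
$$P_{k+1}=\partial P_k-k(n-k)\,q\,P_{k-1}\quad(1\le k\le n-1),\qquad P_n[q]:=P_n.$$
For $n=4$: $P_2=\partial^2-3q$, $P_3=\partial^3-7q\partial-3q'$, and $P_4[q]=\partial^4-10q\partial^2-10q'\partial+9q^2-3q''$. For $n=6$, $q=1$ the recursion gives $\partial^6-35\partial^4+259\partial^2-225=(\partial^2-1)(\partial^2-9)(\partial^2-25)$, the second operator of order six in Section 1. (The structure behind this, not used below: if $\xi''=q\xi$ and $E_k=\frac{(n-1)!}{(n-1-k)!}\xi^{n-1-k}\xi'^k$, differentiation gives $E_k'=E_{k+1}+k(n-k)qE_{k-1}$ and $E_n=0$. So $E_k=P_k(\xi^{n-1})$, and $P_n[q]$ kills $\xi^{n-1}$.)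

Throughout, $2\le m\le n-2$, $M=m(n-m)=\dim\mathrm{Gr}_mV_L$, and $N$ is the number of standard Young tableaux (SYT) of the $m\times(n-m)$ rectangle. For the $2\times2$, $2\times3$, $3\times3$ rectangles $N=2,5,42$.

**Theorem 1.** Let $L$ be a linear ODO of order $n$, $2\le m\le n-2$, $d=\deg\mathrm{Wr}_{L,m}$.

1. $d\in\{1,2,N\}$. If $n\ne2m$, then $d\in\{1,N\}$.
2. If $(n,m)\ne(4,2)$: $d=N$ if and only if $L$ is equivalent to $P_n[q]$ for some $q\in C^\infty(I)$. If $n$ is even, $P_n[q]$ is self-adjoint.
3. If $n=2m\ge6$: $d=N$ iff $L$ is equivalent to some $P_n[q]$; $d=2$ iff $L$ is equivalent to a self-adjoint operator but to no $P_n[q]$; $d=1$ iff $L$ is not equivalent to a self-adjoint operator. All three cases occur.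

Parts 1 and 2 answer the question: for every $m\ge3$ and every $L$ of order $2m$, if $\deg\mathrm{Wr}_{L,m}>2$, then $L$ is equivalent to a self-adjoint operator, in fact to some $P_{2m}[q]$, and the degree is the degree of the Grassmannian. For $m\le2$ the degree never exceeds $2$. Only Part 3 uses the following two results (Theorem 2.9 and Corollary 1.8 of HSZ2017), for $L$ of order $n$:

(i) If $L$ is equivalent to a self-adjoint operator and $n=2m$, then $\mathrm{Wr}_{L,m}$ has even degree.

(ii) If $\mathrm{Wr}_{L,m}$ has degree $2$, then $n=2m$ and $L$ is equivalent to a self-adjoint operator.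

We use these textbook facts.

* **(F1)** A linear projection of a closed irreducible projective variety $X$ from a center disjoint from $X$ is a finite morphism onto a closed image $X'$, and $\deg X$ is the degree of the map times $\deg X'$. Finite morphisms are closed, proper, with finite fibers. A linear projection with disjoint center also restricts to a finite morphism on every closed subvariety.
* **(F2)** A proper local homeomorphism between locally compact Hausdorff spaces is a covering with finite fibers. In a covering, paths lift uniquely.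
* **(F3)** A holomorphic map with finite fibers between complex manifolds of the same dimension is open.
* **(F4)** If $U$ is a connected complex manifold and $Z\subsetneq U$ a closed analytic subset containing no open set, then $U\setminus Z$ is connected and dense and $\pi_1(U\setminus Z)\to\pi_1(U)$ is surjective.
* **(F5)** If $F:Y\to X$ is a finite surjective morphism of degree $d$ of irreducible complex varieties, there is a closed $Z\subsetneq X$ containing the singular locus of $X$ such that $F$ is a $d$-sheeted étale covering over $X\setminus Z$.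
* **(F6)** Finite-dimensional representations of $\mathfrak{sl}_2$ are completely reducible. A vector of weight $M$ killed by the raising operator generates an irreducible module, with basis obtained by applying the lowering operator $0,\dots,M$ times.

## 3. Divisibility of degrees, and factorizations seen by monodromy

The first thing to try is to count. The degree of the Grassmannian is $N$ (we prove this in Section 5), so (F1) gives $d\cdot\deg X=N$. For $(n,m)=(6,3)$ we have $N=42$ and $d\in\{1,2,3,6,7,14,21,42\}$. Here the method stops: to exclude $d=3$ we would have to exclude an image of degree $14$, and we know nothing about $X$.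

A finer invariant of a factorization is a partition of the fibers. Suppose $J=\pi\circ F$ is a finite map from the Grassmannian onto $\mathbb P^M$ and $F$ has degree $d$. For general $y$ the relation $F(\Lambda)=F(\Lambda')$ partitions the $N$ points of $J^{-1}(y)$ into classes of size $d$, and when $y$ runs around a loop, the resulting permutation of the fiber respects this partition. We take for $F$ the map $\mathrm{Wr}_{L,m}$ and for $\pi$ the map taking a Wronskian to its $M$-jet at $0$. If we know enough monodromy permutations of $J$, we know the possible $d$.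

There are two obstacles. First, $J$ depends on $L$. This is overcome by rescaling: replacing solutions $f_i(x)$ with leading term $x^i$ by $s^{-i}f_i(sx)$ and letting $s\to0$ deforms $L$ into $\partial^n$. Loops that avoid the branch locus for $\partial^n$ still avoid it for small $s$, so it suffices to understand polynomials. Second, it would be convenient if the monodromy group preserved no nontrivial partition at all, which would give $d\in\{1,N\}$. This cannot be proved when $n=2m$: by Theorem 1(3) degree $2$ does occur there. We must find permutations explicit enough to classify exactly the partitions they preserve.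

A case by hand shows where the permutations come from. Let $n=4$, $m=2$, $L=\partial^4$: planes of polynomials of degree at most $3$. Here $\mathrm{Wr}=p_{01}+2p_{02}x+(3p_{03}+p_{12})x^2+2p_{13}x^3+p_{23}x^4$ with $p_{01}p_{23}-p_{02}p_{13}+p_{03}p_{12}=0$. Look for planes with Wronskian $1+y_1x+y_2x^2+y_3x^3$. Then $p_{01}=1$, $p_{23}=0$, and with $u=p_{03}$ we get
$$3u^2-y_2u+\tfrac14y_1y_3=0 .$$
Put $y_1=b>0$, $y_2=\tau$, $y_3=\tau^2\zeta$, $u=\tau u'$. The equation becomes $3u'^2-u'+\frac14b\zeta=0$, with discriminant $1-3b\zeta$. At $\zeta=0$ the solutions are $u'=0$ and $u'=\frac13$, and for $\tau\ne0$ they are planes of different type: in the first $p_{03}=0\ne p_{12}$, so the degrees occurring in the plane are $1,2$; in the second $p_{12}=0\neq p_{03}$, and the degrees are $0,3$. A loop of $\zeta$ around $1/(3b)$ exchanges them.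

In general we take a base point whose coordinates $y_1,y_2,y_3,\dots$ have rapidly decreasing size. Letting $y_M,y_{M-1},\dots$ go to $0$ one at a time, each point of the fiber falls into smaller and smaller Schubert cells, losing one box of a partition each time: the fiber is labeled by standard tableaux. Keeping two consecutive levels together, as above, gives a quadratic equation whose branch point depends only on the distance between two boxes. That is the source of explicit permutations: they exchange entries $i$ and $i+1$ exactly in those tableaux where these entries are at a prescribed distance.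

## 4. Tableaux and equivalence relations invariant under marked swaps

In this section partitions are arbitrary. The content of the box $e$ in row $a$, column $b$ is $\mathrm{ct}(e)=b-a$. A corner is a removable box. We write $\mu\lessdot\lambda$ if $\mu\subset\lambda$ and $|\lambda/\mu|=1$, and $f^\lambda=|\mathrm{SYT}(\lambda)|$. The transpose of $T$ is $T^t$. Distinct corners of a partition have distinct contents, and so have distinct addable boxes. Every SYT of a partition extends to an SYT of any larger one, so $f$ is monotone under inclusion; and $f^\mu=1$ only for a row or a column, since $f^{(2,1)}=2$.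

For an SYT $T$ let $c_i(T)$ be the content of the box of $i$, and $d_i(T)=c_{i+1}(T)-c_i(T)$. If $i,i+1$ are in the same row or column, their boxes are adjacent and $|d_i|=1$. Otherwise one box is strictly north-east of the other: were $i+1$ strictly south-east of $i$, the box in the row of $i$ and the column of $i+1$ would have an entry strictly between $i$ and $i+1$; and $i$ cannot be south-east of $i+1$. Then $|d_i|\ge2$, and exchanging $i$ and $i+1$ gives an SYT $s_iT$.

**Definition (marked swaps).** For $i\ge2$, $r\ge2$ let $\sigma_{i,r}T=s_iT$ if $|d_i(T)|=r$, and $\sigma_{i,r}T=T$ otherwise. Let $G_k$ be the group generated by the $\sigma_{i,r}$, $2\le i\le k-1$, $r\ge2$, acting on $\bigsqcup_{|\mu|=k}\mathrm{SYT}(\mu)$. It preserves shapes, and it commutes with transposition, which changes the sign of $d_i$. An element of $G_k$ acts on larger tableaux through the entries $1,\dots,k$.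

For the shape $(3,1)$ let $A_e$ be the tableau with $e\in\{2,3,4\}$ in the second row. The contents are $0,1,2$ in the first row and $-1$ in the second. In $A_2$ and $A_3$ the entries $2,3$ have contents $-1,1$ in some order, so $\sigma_{2,2}$ exchanges $A_2,A_3$ and fixes $A_4$. In $A_3,A_4$ the entries $3,4$ have contents $-1,2$, so $\sigma_{3,3}$ exchanges $A_3,A_4$ and fixes $A_2$. For the shape $(2,2)$ the two tableaux are transposes of each other and $\sigma_{2,2}$ exchanges them.

We identify $\mathrm{SYT}(\lambda)=\bigsqcup_{\mu\lessdot\lambda}\mathrm{SYT}(\mu)$ by deleting the largest entry.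

**Lemma 2.** $G_k$ is transitive on $\mathrm{SYT}(\mu)$ for $|\mu|=k$.

*Proof.* By induction $G_{k-1}$ is transitive on the tableaux with $k$ in a given corner. If $c\ne c'$ are two corners (so $k\ge3$), there is a tableau with $k$ in $c$ and $k-1$ in $c'$, and $\sigma_{k-1,r}$ with $r=|\mathrm{ct}(c)-\mathrm{ct}(c')|\ge2$ moves $k$ to $c'$. $\square$

The next lemma says that a tableau can be recovered, up to transposition, from the knowledge of which marked swaps move it and its images.

**Lemma 3.** Let $|\mu|=|\mu'|=l$, $T\in\mathrm{SYT}(\mu)$, $T'\in\mathrm{SYT}(\mu')$. Suppose that for all $h\in G_l$, $2\le i\le l-1$, $r\ge2$: $\sigma_{i,r}$ fixes $hT$ iff it fixes $hT'$. Then $T'\in\{T,T^t\}$.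

*Proof.* The case $l\le 1$ is trivial. The hypothesis says $|d_i(hT)|=|d_i(hT')|$ for all $h$ and $2\le i\le l-1$. Replacing $T'$ by its transpose we may assume that $2$ is in the same box in $T$ and $T'$. Suppose $T\ne T'$. Let $j\ge3$ be the first entry whose boxes $f\ne f'$ differ, and $\nu$ the common shape of the entries $<j$, which form the same tableau in $T$ and $T'$.

**Step 1: $\nu$ has only one corner.** Let $e$ be a corner of $\nu$. By Lemma 2 some $h\in G_{j-1}$ moves $j-1$ to $e$ in both $T$ and $T'$, without moving $j$. So $|\mathrm{ct}(f)-\mathrm{ct}(e)|=|\mathrm{ct}(f')-\mathrm{ct}(e)|$. As $\mathrm{ct}(f)\ne\mathrm{ct}(f')$, we get $\mathrm{ct}(e)=\frac12(\mathrm{ct}(f)+\mathrm{ct}(f'))$. This is the same number for all corners, so there is only one.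

**Step 2: $\nu$ is a square.** A shape with one corner is an $a\times b$ rectangle. Its corner has content $b-a$ and its addable boxes have contents $b$ and $-a$. Step 1 gives $b-a=\frac12(b-a)$, so $a=b$. Since $|\nu|=j-1\ge2$, $a\ge2$.

**Step 3: one swap leads to a contradiction.** In $T$ and $T'$ the entry $j-1$ is in the corner of the square, and $|d_{j-1}|=a\ge2$. So $\sigma_{j-1,a}$ moves both. In the images the entries $\le j-2$ agree and fill the square minus its corner, and the entries $j-1=a^2\ge4$ are in the different boxes $f,f'$. The images satisfy the hypothesis of the lemma, and $2$ is in the same box in both. So Step 1 applies to them, with $j-1$ in place of $j$: the square minus its corner has only one corner. But it has two, as $a\ge2$. $\square$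

**Proposition 4.** Let $|\lambda|=k$ and let $\sim$ be a $G_k$-invariant equivalence relation on $\mathrm{SYT}(\lambda)$. Then $\sim$ is equality, or the all-relation, or ($\lambda=\lambda^t$ and) the relation "$T'\in\{T,T^t\}$", which we call pairs.

*Proof.* Induction on $k$. For $k\le2$, $f^\lambda=1$. Let $k\ge3$. For $\mu\lessdot\lambda$ the restriction $\sim_\mu$ of $\sim$ to $\mathrm{SYT}(\mu)\subset\mathrm{SYT}(\lambda)$ is $G_{k-1}$-invariant, so by induction it is equality, pairs, or all. An element $g$ of $G_k$ maps classes to classes; if $gC$ meets a class $C$, then $gC=C$.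

**Case 1: for some $\mu\lessdot\lambda$ with $f^\mu>1$, $\mathrm{SYT}(\mu)$ lies in one class $C$. We show that $\sim$ is all.** Let $c=\lambda/\mu$. If $c$ is the only corner of $\lambda$, then $\mathrm{SYT}(\lambda)=\mathrm{SYT}(\mu)$ and we are done. Let $c'\ne c$ be another corner of $\lambda$, $\mu'=\lambda\setminus c'$, and $r_0=|\mathrm{ct}(c)-\mathrm{ct}(c')|\ge2$. Note that $c'$ is a corner of $\mu$.

Call $c'$ non-exceptional if some corner $c''$ of $\mu$ has $|\mathrm{ct}(c'')-\mathrm{ct}(c)|\ne r_0$. In this case a tableau with $k$ at $c$ and $k-1$ at $c''$ lies in $C$ and is fixed by $\sigma_{k-1,r_0}$, so $\sigma_{k-1,r_0}C=C$. Apply $\sigma_{k-1,r_0}$ to a tableau with $k$ at $c$, $k-1$ at $c'$: the result has $k$ at $c'$, so $C$ meets $\mathrm{SYT}(\mu')$. Since $C$ contains the $G_{k-1}$-stable set $\mathrm{SYT}(\mu)$, it is $G_{k-1}$-stable, and by Lemma 2 it contains $\mathrm{SYT}(\mu')$. If all $c'$ are non-exceptional, $\sim$ is all.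

Otherwise some $c'$ is exceptional: all corners of $\mu$ have content $\mathrm{ct}(c)\pm r_0$. So $\mu$ has one or two corners.

(α) *$\mu$ has one corner, $c'$.* Then $\mu$ is an $a\times b$ rectangle with $a,b\ge2$, since $f^\mu>1$. Up to transposition of the whole situation, $c=(1,b+1)$, $c'=(a,b)$, $r_0=a$, and the corners of $\lambda$ are $c,c'$. Every tableau in $\mathrm{SYT}(\mu)$ has $k$ at $c$, $k-1$ at $c'$, so $\sigma_{k-1,r_0}$ maps $\mathrm{SYT}(\mu)$ onto $S=\{T:k\text{ at }c',\ k-1\text{ at }c\}$. Hence $S$ lies in one class $C'$, and $|S|=f^\mu\ge2$. As $S\subset\mathrm{SYT}(\mu')$, $\sim_{\mu'}$ is not equality. It is not pairs either: two elements of $S$ that are transposes of each other in $\mathrm{SYT}(\mu')$ both have $k-1$ at $c$, so $c$ would be on the diagonal. So $\sim_{\mu'}$ is all and $\mathrm{SYT}(\mu')\subset C'$. A tableau with $k$ at $(a,b)$ and $k-1$ at $(a,b-1)$ exists, lies in $C'$, and is fixed by $\sigma_{k-1,r_0}$ because the boxes are adjacent. So $C'$ is $\sigma_{k-1,r_0}$-stable and contains $\sigma_{k-1,r_0}S=\mathrm{SYT}(\mu)$. Thus $\sim$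 is all.

(β) *$\mu$ has two corners $c',c''$, with contents $\mathrm{ct}(c)\pm r_0$.* As $r_0\ge2$, neither is adjacent to $c$, so both are corners of $\lambda$, and the corners of $\lambda$ are $c',c,c''$ with $c$ in the middle. Let $\mu''=\lambda\setminus c''$. Every tableau in $\mathrm{SYT}(\mu)$ has $k$ at $c$ and $k-1$ at $c'$ or $c''$, so it is moved by $\sigma_{k-1,r_0}$. The image is $S'\sqcup S''$, where $S'$ (resp. $S''$) consists of the tableaux with $k-1$ at $c$ and $k$ at $c'$ (resp. $c''$). So $S'\cup S''$ lies in one class $C'$.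

We bound $|S'|,|S''|$. Let the corners of $\lambda$ be $(i_1,j_1),(i_2,j_2),(i_3,j_3)$ with $i_1<i_2<i_3$ and $j_1>j_2>j_3$. Then $j_1\ge3$, $i_3\ge3$, $i_2,j_2\ge2$. After removing the middle and the top corner, the boxes $(1,1),(1,2),(2,1),(3,1)$ remain. After removing the middle and the bottom corner, $(1,1),(1,2),(1,3),(2,1)$ remain. Since $f^{(2,1,1)}=f^{(3,1)}=3$, monotonicity gives $|S'|,|S''|\ge3$. Classes of equality and of pairs have at most two elements, so $\sim_{\mu'}$ and $\sim_{\mu''}$ are all, and $\mathrm{SYT}(\mu')\cup\mathrm{SYT}(\mu'')\subset C'$. A tableau with $k$ at $c'$ and $k-1$ at $c''$ is in $C'$ and is fixed by $\sigma_{k-1,r_0}$, because the content difference is $2r_0$. So $C'$ is $\sigma_{k-1,r_0}$-stable and contains $\sigma_{k-1,r_0}(S'\sqcup S'')=\mathrm{SYT}(\mu)$. Thus $\sim$ is all.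

**Case 2: there is no such $\mu$. We show that $T\sim T'$ implies $T'\in\{T,T^t\}$.** Now for every $\mu\lessdot\lambda$ with $f^\mu>1$, $\sim_\mu$ is equality, or it is pairs and pairs is not all; in the second case $\mu=\mu^t$ and $f^\mu>2$.

**Step 1: different corners.** *Claim: if $T\in\mathrm{SYT}(\mu)$, $T'\in\mathrm{SYT}(\mu')$, $\mu\ne\mu'$, $T\sim T'$, then $T'=T^t$ in $\mathrm{SYT}(\lambda)$ and $\mu'=\mu^t$.*

Suppose $f^\mu=1$. Then $G_{k-1}$ fixes $T$, so the class of $T$ is $G_{k-1}$-stable and contains $\mathrm{SYT}(\mu')$ by Lemma 2. Since we are not in Case 1, $f^{\mu'}=1$. So $\mu,\mu'$ are the row and the column of size $k-1$; their union has $2k-3\le k$ boxes, so $k=3$, $\lambda=(2,1)$, and the claim holds. The case $f^{\mu'}=1$ is symmetric.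

Now let $f^\mu,f^{\mu'}>1$. We first see that for $2\le i\le k-2$, $r\ge2$, $U\in\mathrm{SYT}(\mu)$: $\sigma_{i,r}U\sim U$ iff $\sigma_{i,r}U=U$. If not, $\sim_\mu$ is pairs and $s_iU=U^t$ in $\mathrm{SYT}(\mu)$. Then every box of $\mu$ except those of $i,i+1$ has the same entry in $U$ and $U^t$, so it is diagonal. But $\mu=\mu^t$ contains the off-diagonal boxes $(1,2),(2,1)$, which must be those of $i,i+1$, and no others off the diagonal. So $\mu$ is $(2,1)$ or $(2,2)$, where $f^\mu=2$ and pairs is all; this is excluded. The same holds for $\mu'$. For $h\in G_{k-1}$ we have $hT\sim hT'$ and $\sigma_{i,r}hT\sim\sigma_{i,r}hT'$. Hence $\sigma_{i,r}hT\sim hT$ iff $\sigma_{i,r}hT'\sim hT'$, which means that $\sigma_{i,r}$ fixes $hT$ iff it fixes $hT'$. Lemma 3, with $l=k-1$, applies to the restrictions to the entries $1,\dots,k-1$. As $\mu'\ne\mu$, it gives $T'|_{k-1}=(T|_{k-1})^t$ and $\mu'=\mu^t$. So $\lambda=\mu\cup\mu^t$ is self-conjugate, the boxes of $k$ in $T$ and $T'$ are transposes, and $T'=T^t$. The claim is proved.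

**Step 2: the same corner.** Let $T\sim T'$ be distinct elements of the same $\mathrm{SYT}(\mu)$. Then $\sim_\mu$ is pairs, $\mu=\mu^t$, $f^\mu>2$, $T'|_{k-1}=(T|_{k-1})^t$. If $c=\lambda/\mu$ is diagonal, then $T'=T^t$, as wanted. We exclude $y=\mathrm{ct}(c)\ne0$.

Suppose $\mu$ is not a square. Being self-conjugate, it is not a rectangle, so it has at least two corners, hence one of content $x\ne0$. Since $\sim_\mu$ is pairs, we may choose $T$ with $k-1$ there, and $T'\sim T$ with $T'|_{k-1}=(T|_{k-1})^t$. Then $|d_{k-1}(T)|=|y-x|$ and $|d_{k-1}(T')|=|y+x|$ are different positive integers. Let $r\ge2$ be the larger. Then $\sigma_{k-1,r}$ moves one of $T,T'$ and fixes the other. So an element of some $\mathrm{SYT}(\mu'')$ with $\mu''\ne\mu$ is equivalent to an element of $\mathrm{SYT}(\mu)$. By the claim $\mu''=\mu^t=\mu$, a contradiction.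

Suppose $\mu$ is an $a\times a$ square. Then $a\ge3$, as $f^\mu>2$. Moreover $|y|=a$ and $k-1$ is at $(a,a)$ in all of $\mathrm{SYT}(\mu)$. So $\sigma_{k-1,a}$ moves $T,T'$ to distinct equivalent elements of $\mathrm{SYT}(\mu'')$, where $\mu''=\lambda\setminus(a,a)$ is not self-conjugate. Hence $\sim_{\mu''}$ is neither equality nor pairs. It is all, which contradicts Case 2.

**Step 3: conclusion.** So $T\sim T'$ implies $T'\in\{T,T^t\}$. If $T\sim T^t\ne T$ for one $T$, then it holds for all $T$, because $G_k$ is transitive and $(gT)^t=g(T^t)$. So $\sim$ is equality or pairs. $\square$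

## 5. Planes of polynomials and Schubert varieties, one box at a time

From now on to the end of Section 7, partitions are contained in the $m\times(n-m)$ rectangle. Points of $\mathrm{Gr}=\mathrm{Gr}(m,n)$ are $m$-dimensional $\Lambda\subset\mathbb C[x]_{<n}$, and $p_S$, for $S\subset\{0,\dots,n-1\}$ with $|S|=m$, is the minor in the columns $S$ of the coefficient matrix of a basis. To $S=\{s_1<\dots<s_m\}$ belongs the partition with parts $s_a-(a-1)$, the part of $s_a$ being in row $m+1-a$. We use sets and partitions interchangeably. For $m=2$ the set $\{1,3\}$ is the partition $(2,1)$. Componentwise order of sets is inclusion of partitions. Replacing $s_a$ by $s_a+1\notin S$ adds a box in row $m+1-a$ and column $s_a-a+2$, of content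
$$s_a-m+1.\tag{2}$$
Since $\mathrm{Wr}(x^{s_1},\dots,x^{s_m})=v_Sx^{|\lambda_S|}$ with $v_S=\prod_{a<b}(s_b-s_a)>0$, the Wronski map for $\partial^n$ is
$$J_0:\mathrm{Gr}\to\mathbb P^M,\qquad Y_k=\sum_{|\lambda|=k}v_\lambda p_\lambda\quad(0\le k\le M).$$

**Schubert cells.** Let $S(\Lambda)$ be the set of degrees of nonzero elements of $\Lambda$. In a basis with these degrees we see $p_{S(\Lambda)}\ne0$, and $p_S\ne0$ implies $S\le S(\Lambda)$. Put $C_\kappa=\{\Lambda:S(\Lambda)=\kappa\}$. By reduced echelon form, $C_\kappa\cong\mathbb A^{|\kappa|}$. Put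
$$X_\lambda=\{p_\kappa=0\ \text{for all }\kappa\not\subset\lambda\}=\bigcup_{\kappa\subset\lambda}C_\kappa .$$
Then $X_\lambda\cap\{p_\lambda\ne0\}=C_\lambda$ and $X_\lambda\cap\{p_\lambda=0\}=\bigcup_{\mu\lessdot\lambda}X_\mu$. On $X_\lambda$ with $|\lambda|=k$ we have $Y_l=0$ for $l>k$ and $Y_k=v_\lambda p_\lambda$. The $Y_l$ have no common zero on $\mathrm{Gr}$, because at $\Lambda$ we have $Y_{|S(\Lambda)|}=v_{S(\Lambda)}p_{S(\Lambda)}\ne0$. So
$$\pi_\lambda=[Y_0:\dots:Y_k]:X_\lambda\to\mathbb P^k$$
is a linear projection with empty center on $X_\lambda$, hence finite. We work over $\mathbb A^k=\{Y_0\ne0\}$ with coordinates $y_l=Y_l/Y_0$, $1\le l\le k$.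

**Definition (étale and good points).** Let $|\lambda|=k$. A point $z\in X_\lambda$ is étale if $X_\lambda$ is smooth of dimension $k$ at $z$ and $d\pi_\lambda$ is invertible there. A point $a\in\mathbb A^k$ is good for $\lambda$ if every point of $\pi_\lambda^{-1}(a)$ is étale and lies in $C_\lambda$. Let $\Omega_k\subset\mathbb A^k$ be the set of points good for all $\lambda$ with $|\lambda|=k$.

Étale points form an open set and $\pi_\lambda$ is proper. So the set of $a\in\mathbb A^k$ all of whose preimages are étale is open in the classical topology, and over it $\pi_\lambda$ is a finite covering by (F2). The points of $X_\lambda$ that are étale and in $C_\lambda$ form a Zariski open set; its complement $B$ is closed, and the set of good points is $\mathbb A^k\setminus\pi_\lambda(B)$, the complement of a closed algebraic set. If it is nonempty, it is connected and dense by (F4), and the number of preimages is constant on it. For $k=0$ everything is a point, and $\Omega_0=\mathbb A^0$. In the example of Section 3, with $\lambda=(2,1)$, a point $(y_1,y_2,y_3)$ with $y_3\neq0$ is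 good exactly when $y_2^2\ne3y_1y_3$: on the chart $p_{01}=1$ the coordinates $p_{02},p_{03},p_{12}$ satisfy $y_1=2p_{02}$, $y_2=3p_{03}+p_{12}$, $y_3=2p_{13}$, and on $C_\lambda$ (where $p_{13}\ne0$) invertibility of the differential is the condition that the quadratic equation for $p_{03}$ has distinct roots.

We need coordinates on $X_\lambda$ near the smaller cells $C_\nu$ that are one or two boxes away.

**Lemma 5.** Let $\nu\subset\lambda$, $|\lambda/\nu|\in\{1,2\}$, $\nu=\{e_1<\dots<e_m\}$ as a set. Normalize $p_\nu=1$ and let $g_1,\dots,g_m$ be the basis of $\Lambda$ whose coefficient matrix is the identity in the columns $e_1,\dots,e_m$. Then $X_\lambda\cap\{p_\nu\ne0\}$ consists of the $\Lambda$ of the following form, where "low" is a combination of $x^l$ with $l<e_j$, $l\notin\nu$, and the unlisted $g_j$ are $x^{e_j}+$low.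

* One box, $\lambda=\nu\setminus e_a\cup(e_a+1)$: $g_a=u\,x^{e_a+1}+x^{e_a}+$low, and $p_\lambda=u$.
* Two non-adjacent boxes: $\lambda$ arises by raising $e_a<e_b$ by $1$, where $e_a+1,e_b+1\notin\nu$; put $\mu_1=\nu\setminus e_a\cup(e_a+1)$, $\mu_2=\nu\setminus e_b\cup(e_b+1)$. Then $g_a=\alpha x^{e_a+1}+x^{e_a}+$low, $g_b=\beta x^{e_b+1}+x^{e_b}+$low, and $p_{\mu_1}=\alpha$, $p_{\mu_2}=\beta$, $p_\lambda=\alpha\beta$.
* Horizontal domino: $\lambda=\nu\setminus e_a\cup(e_a+2)$ with $e_a+1,e_a+2\notin\nu$; put $\mu=\nu\setminus e_a\cup(e_a+1)$. Then $g_a=\beta x^{e_a+2}+\alpha x^{e_a+1}+x^{e_a}+$low, and $p_\mu=\alpha$, $p_\lambda=\beta$.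
* Vertical domino: $e_{a+1}=e_a+1$, $e_a+2\notin\nu$, $\lambda=\nu\setminus e_a\cup(e_a+2)$; put $\mu=\nu\setminus e_{a+1}\cup(e_a+2)$. Then $g_{a+1}=\alpha x^{e_a+2}+x^{e_a+1}+$low, $g_a=-\beta x^{e_a+2}+x^{e_a}+$low, and $p_\mu=\alpha$, $p_\lambda=\beta$.

So $X_\lambda\cap\{p_\nu\ne0\}$ is a coordinate subspace of the affine chart $\{p_\nu\ne0\}$ of $\mathrm{Gr}$. It is an affine space of dimension $|\lambda|$, with coordinates the low coefficients $c\in\mathbb A^{|\nu|}$ and the extra ones ($u$, resp. $\alpha,\beta$). The locus where the extra coordinates vanish is $C_\nu$ with its echelon coordinates $c$.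

*Proof.* **Step 1: the four cases exhaust the possibilities.** Two boxes in the same row form a horizontal domino, and then $e_a+1,e_a+2\notin\nu$ because $\lambda$ is a partition. Otherwise two elements $e_a<e_b$ are raised by $1$. Then $e_b+1\notin\nu$, since an element of $\nu$ above $e_b$ is not raised and would collide. If $e_a+1\in\nu$, then $e_a+1=e_{a+1}$ must itself be raised, so $b=a+1$, and this is the vertical domino: as a set, $\lambda=\nu\setminus e_a\cup(e_a+2)$. If $e_a+1\notin\nu$, then $(e_b-b)-(e_a-a)\ge1$, so the boxes are in different rows and different columns, and $e_b-e_a\ge2$.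

**Step 2: which coefficients can be nonzero.** For $l\notin\nu$ the coefficient of $x^l$ in $g_j$ is $\pm p_\kappa$ with $\kappa=\nu\setminus e_j\cup l$, and $|\kappa|=|\nu|+l-e_j$. If it is nonzero, $\Lambda\in X_\lambda$ and $l>e_j$, then $\nu\subsetneq\kappa\subset\lambda$, so $\kappa$ is $\lambda$ or an intermediate shape. Here $\kappa$ determines $j$ and $l$ by $\nu\setminus\kappa=\{e_j\}$, $\kappa\setminus\nu=\{l\}$. For one box only $\kappa=\lambda$ occurs. For two non-adjacent boxes $\lambda\setminus\nu$ has two elements, so only $\mu_1,\mu_2$ occur. For the horizontal domino both $\mu$ and $\lambda$ belong to $j=a$. For the vertical domino $\mu$ belongs to $j=a+1$, $l=e_a+2$, and $\lambda$ to $j=a$, $l=e_a+2$. This gives the displayed forms.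

**Step 3: the minors.** Columns $e_j$ are unit vectors. This gives $p_\lambda=u$, and $p_{\mu_1}=\alpha$, $p_{\mu_2}=\beta$, $p_\mu=\alpha$ and $p_\lambda=\beta$ in the horizontal case. For two non-adjacent boxes $p_\lambda$ reduces to the rows $a,b$ and columns $e_a+1,e_b+1$:
$$p_\lambda=\det\begin{pmatrix}\alpha&0\\ *&\beta\end{pmatrix}=\alpha\beta.$$
For the vertical domino $p_\lambda$ reduces to the rows $a,a+1$ and columns $e_a+1,e_a+2$:
$$p_\lambda=\det\begin{pmatrix}0&-\beta\\1&\alpha\end{pmatrix}=\beta.$$

**Step 4: conversely, every such $\Lambda$ is in $X_\lambda$.** If $\Lambda$ has a basis with degrees bounded by $d_1,\dots,d_m$, where $\{d_j\}=\lambda$, then a nonzero minor $p_\kappa$ gives a bijection from the $d_j$ to $\kappa$ that does not increase values, so $\kappa\le\lambda$. In the first three cases the $g_j$ are such a basis. For the vertical domino with $\alpha\ne0$ replace $g_a$ by $g_a+\frac\beta\alpha g_{a+1}$, of degree $\le e_a+1$; with $\alpha=0$ the degrees of $g_a,g_{a+1}$ are at most $e_a+2,e_a+1$. The remaining statements are now clear. $\square$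

The next lemma describes what happens when the last coordinate goes to $0$.

**Lemma 6.** Let $0\le k<M$, $a\in\Omega_k$, $|\lambda|=k+1$. Then $\pi_\lambda^{-1}(a,0)=\bigsqcup_{\mu\lessdot\lambda}\pi_\mu^{-1}(a)$, and all these points are étale for $\pi_\lambda$. Hence for compact $K\subset\Omega_k$ there is $\delta>0$, the same for all $\lambda$, such that $\pi_\lambda$ is a covering over $K\times\{|y|\le\delta\}$, restricting to $\bigsqcup_\mu\pi_\mu$ over $K\times0$, and $K\times\{0<|y|\le\delta\}\subset\Omega_{k+1}$.

*Proof.* **Step 1: the fiber.** Over $(a,0)$ we have $v_\lambda p_\lambda=Y_{k+1}=0$, so $\Lambda\in X_\mu$ for some $\mu\lessdot\lambda$, and $\pi_\mu(\Lambda)=a$. As $a$ is good for $\mu$, $\Lambda\in C_\mu$. The cells $C_\mu$ are disjoint, and the reverse inclusion is clear.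

**Step 2: étaleness.** Use the one-box chart of Lemma 5 at $\mu$. There $y_{k+1}=v_\lambda u/Y_0$, and on $u=0$ the map $(y_1,\dots,y_k)$ is $\pi_\mu$ in the coordinates $c$. At $u=0$ the derivative of $y_{k+1}$ in the $c$-directions is $0$. So the Jacobian is block triangular with diagonal blocks $d\pi_\mu$ and $v_\lambda/Y_0$, both invertible.

**Step 3: small $y$.** The set of base points with étale fiber is open and contains the compact set $K\times0$, hence $K\times\{|y|\le\delta\}$ for some $\delta$. Take the minimum over the finitely many $\lambda$. If $y\ne0$, then $p_\lambda\ne0$ on the fiber, so its points are in $C_\lambda$, and $(a,y)$ is good for every $\lambda$. $\square$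

By induction $\Omega_k\ne\emptyset$ for all $k\le M$. Comparing the fibers over $(a,0)$ and $(a,y)$ we see that $\pi_\lambda$ has $\sum_{\mu\lessdot\lambda}f^\mu=f^\lambda$ preimages over points good for $\lambda$. For the rectangle, $X_\lambda=\mathrm{Gr}$ and $\pi_\lambda=J_0$. By (F1)
$$\deg\mathrm{Gr}=\deg J_0=N.\tag{3}$$

## 6. Two boxes at once: a quadratic equation with a branch point at $r^2/4(r^2-1)$

**Lemma 7.** Let $2\le i\le M-1$, $b\in\Omega_{i-1}$ with $b_{i-1}>0$. Put
$$\zeta_r=\frac1{b_{i-1}}\cdot\frac{r^2}{4(r^2-1)}\quad(2\le r\le n),\qquad\zeta_*=\frac1{8b_{i-1}} .$$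
The $\zeta_r$ are distinct and $>\zeta_*$. Let $\gamma_r$ be a loop at $\zeta_*$ in $\mathbb C\setminus\{0,\zeta_2,\dots,\zeta_n\}$ with winding number $1$ about $\zeta_r$ and $0$ about the other $\zeta_{r'}$, and $\Gamma=[0,\zeta_*]\cup\bigcup_r\gamma_r$. There is $\delta>0$ such that $(b,\tau)\in\Omega_i$ for $0<\tau<\delta$, and the following holds for every $\lambda$ with $|\lambda|=i+1$.

(a) For $\zeta\in\Gamma$, $0<\tau<\delta$, the fiber of $\pi_\lambda$ over $(b,\tau,\tau^2\zeta)$ consists of $f^\lambda$ étale points, and $(b,\tau,\tau^2\zeta)\in\Omega_{i+1}$ if $\zeta\ne0$. The resulting covering of $\Gamma\times(0,\delta)$ extends to a covering of $\Gamma\times[0,\delta)$ in which the points over $\tau=0$ are attached to pairs $(\nu,q)$, $\nu\subset\lambda$, $|\nu|=i-1$, $q\in\pi_\nu^{-1}(b)$: two of them if $\lambda/\nu$ is two non-adjacent boxes, one otherwise. A point attached to $(\nu,q)$ tends to $q$ in $X_\lambda$ as $\tau\to0$.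

(b) For $\zeta=0$, $0<\tau<\delta$, the points on the sheets attached to $(\nu,q)$ lie in $C_\mu$, one for each $\mu$ with $\nu\lessdot\mu\lessdot\lambda$; along each of these sheets (as $\tau$ varies) $\mu$ is constant.

(c) Along $\gamma_r$, at fixed $\tau$, the two sheets attached to $(\nu,q)$ are exchanged if the two boxes of $\lambda/\nu$ have content difference $\pm r$, and return to themselves otherwise. The single sheets return to themselves.

*Proof.* The function $r^2/(r^2-1)$ is strictly decreasing and $>1$, so the $\zeta_r$ are distinct and $>1/(4b_{i-1})>\zeta_*$. Fix $\lambda$ at first; at the end we take the minimum of the $\delta$'s over the finitely many $\lambda$.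

**Step 1: rescaled coordinates.** The aim is to make the two last equations regular at $\tau=0$. Use the chart of Lemma 5 at $\nu$. Give the coefficient of $x^l$ in $g_j$ the weight $l-e_j$. Each term in the expansion of $p_\kappa$ is a product of coefficients, one for each $j$, so $p_\kappa$ is homogeneous of weight $|\kappa|-|\nu|$. The $c$'s have negative weight, $\alpha$ has weight $1$, and $\beta$ has weight $1$ (non-adjacent boxes) or $2$ (domino). Substitute $\alpha=\tau\alpha'$, and $\beta=\tau\beta'$ (non-adjacent) or $\beta=\tau^2\beta'$ (domino).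

Let $|\kappa|=i$. A monomial of $p_\kappa$ has weight $1$. Its factors of positive weight have total weight $w\ge1$, and it carries $\tau^w$. If $w=1$, it contains no $c$'s, so it is a constant times $\alpha$ (or times $\beta$ in the non-adjacent case). To find the constant, set all other coordinates to $0$: the matrix then has, besides the identity, one more nonzero entry, and its only nonzero minors are $p_\nu=1$ and $p_\mu$ for the corresponding intermediate shape, which by Lemma 5 equals that coordinate. Hence
$$Y_i=v_{\mu_1}\alpha+v_{\mu_2}\beta+O(\tau^2)\ \text{ (non-adjacent)},\qquad Y_i=v_\mu\alpha+O(\tau^2)\ \text{ (domino)},$$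
where $O(\tau^2)$ is $\tau^2$ times a polynomial in $c,\alpha',\beta',\tau$. Moreover $Y_{i+1}=v_\lambda p_\lambda$, which is $v_\lambda\tau^2\alpha'\beta'$ or $v_\lambda\tau^2\beta'$. So
$$\Psi=\Bigl(y_1,\dots,y_{i-1},\,\frac{y_i}\tau,\,\frac{y_{i+1}}{\tau^2}\Bigr)$$
is regular in $(c,\alpha',\beta',\tau)$ where $Y_0\ne0$. For $\tau\ne0$ the part of the fiber of $\pi_\lambda$ over $(b,\tau,\tau^2\zeta)$ in the chart is given by $\Psi=(b,1,\zeta)$.

**Step 2: all solutions at $\tau=0$.** At $\tau=0$ we have $\alpha=\beta=0$, so the first $i-1$ components of $\Psi$ are $\pi_\nu(c)$ and $Y_{i-1}=v_\nu$. So $c=q\in\pi_\nu^{-1}(b)$, and $Y_0=v_\nu/b_{i-1}=:h$. The two other equations are as follows.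

For non-adjacent boxes put $A=v_{\mu_1}\alpha'$, $B=v_{\mu_2}\beta'$. Then
$$A+B=h,\qquad AB=\zeta h\,\frac{v_{\mu_1}v_{\mu_2}}{v_\lambda}.\tag{4}$$
The Jacobian of $(A+B,AB)$ is $A-B$ up to sign. So there are two solutions, both nondegenerate, unless $h^2=4\zeta h\,v_{\mu_1}v_{\mu_2}/v_\lambda$, that is
$$\zeta=\frac{1}{4b_{i-1}}\cdot\frac{v_\lambda v_\nu}{v_{\mu_1}v_{\mu_2}} .$$
In the last ratio all pairs of exponents cancel except the pair $(a,b)$: for a pair $(a,j)$ with $j\ne b$, say, the factor with $e_a+1$ occurs in $v_\lambda$ and $v_{\mu_1}$ and the factor with $e_a$ in $v_\nu$ and $v_{\mu_2}$. With $r'=e_b-e_a$ the pair $(a,b)$ contributes $\frac{r'\cdot r'}{(r'-1)(r'+1)}$. By (2), $r'$ is the content difference of the two boxes. So the exceptional value is $\zeta_{r'}\notin\Gamma$.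

For a domino the equations are $v_\mu\alpha'=h$, $v_\lambda\beta'=\zeta h$: one nondegenerate solution.

At $\tau=0$ the Jacobian of $\Psi$ in $(c,\alpha',\beta')$ is block triangular, since the first components do not depend on $\alpha',\beta'$. Its blocks are $d\pi_\nu$, invertible because $b\in\Omega_{i-1}$, and the one just discussed. So it is invertible at all solutions. We say that a solution with $c=q$ in the chart of $\nu$ is attached to $(\nu,q)$. The number attached to $(\nu,q)$ is $\#\{\mu:\nu\lessdot\mu\lessdot\lambda\}$, and $\pi_\nu^{-1}(b)$ has $f^\nu$ elements, so the total number is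
$$\sum_\nu f^\nu\cdot\#\{\mu:\nu\lessdot\mu\lessdot\lambda\}=f^\lambda$$
for each $\zeta\in\Gamma$.

**Step 3: continuing the solutions to small $\tau$.** For fixed $\nu$ write $z=(c,\alpha',\beta')$ and let
$$Z_\nu=\{(z,\zeta,\tau):\ \zeta\in\Gamma,\ \tau\ge0,\ Y_0\ne0,\ \Psi(z,\tau)=(b,1,\zeta)\},$$
with its projection $\varpi$ to $\Gamma\times[0,\infty)$. The part $Z^0_{\nu,q}$ over $\tau=0$ attached to $(\nu,q)$ is, by Step 2, a covering of the compact set $\Gamma$ with one or two sheets, hence compact, and the $Z^0_{\nu,q}$ make up all of $Z_\nu\cap\{\tau=0\}$. By the implicit function theorem, near each point of $Z^0_{\nu,q}$ the set $Z_\nu$ is the graph of a continuous function $z$ of $(\zeta,\tau)$, so $\varpi$ is a local homeomorphism there. Choose small neighborhoods $\mathcal U_q$ of the points $q$ in $X_\lambda$, pairwise disjoint for all pairs $(\nu,q)$; this is possible because the $q$ are distinct points (the cells $C_\nu$ are disjoint). Choose disjoint compact neighborhoods $Q_{\nu,q}$ of $Z^0_{\nu,q}$ in $Z_\nu$ on which the $z$-Jacobian of $\Psi$ is invertible, $\varpi$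 is a local homeomorphism (at every point, as a map from $Z_\nu$), and the corresponding point of $X_\lambda$ lies in $\mathcal U_q$.

The boundary of $Q_{\nu,q}$ in $Z_\nu$ is compact and does not meet $\tau=0$, because $Z_\nu\cap\{\tau=0\}$ consists of the sets $Z^0_{\nu,q'}$, and $Q_{\nu,q}$ contains $Z^0_{\nu,q}$ in its interior and is disjoint from the others. So $\tau\ge\delta_1>0$ on the boundary. Over $\Gamma\times[0,\delta_1)$, $Q_{\nu,q}$ is open in $Z_\nu$, so $\varpi$ is a local homeomorphism, and it is proper as $Q_{\nu,q}$ is compact. By (F2) it is a covering. As $\Gamma\times[0,\delta_1)$ is connected, it has as many sheets as $Z^0_{\nu,q}\to\Gamma$. Take $\delta$ at most all these $\delta_1$, and at most the $\delta$ of Lemma 6 for the compact set $\{b\}$. Then $(b,\tau)\in\Omega_i$ for $0<\tau<\delta$.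

**Step 4: for $0<\tau<\delta$ we have found $f^\lambda$ distinct étale points of the fiber.** Points attached to different pairs lie in disjoint sets $\mathcal U_q$. Points attached to the same pair have different $(c,\alpha',\beta')$ in the same chart, and $(c,\alpha',\beta')\mapsto(c,\alpha,\beta)$ is injective for $\tau>0$. They are étale because for $\tau>0$ the Jacobians of $\Psi$ and of $(y_1,\dots,y_{i+1})$ differ by invertible diagonal factors.

**Step 5: there are no other points.** If $\zeta=0$, apply Lemma 6 to $(b,\tau)\in\Omega_i$: the fiber over $(b,\tau,0)$ has $\sum_{\mu\lessdot\lambda}f^\mu=f^\lambda$ points. If $\zeta\ne0$, every fiber point has $p_\lambda\ne0$ and lies in $C_\lambda$. The map $C_\lambda\cap\{Y_0\ne0\}\to\mathbb A^{i+1}$ is open by (F3). If there were an additional fiber point, all base points near $(b,\tau,\tau^2\zeta)$ would have more than $f^\lambda$ preimages. Some of these base points are good for $\lambda$, since good points are dense, and they have exactly $f^\lambda$ preimages: a contradiction. So the fiber is étale, and it lies in $C_\lambda$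 if $\zeta\ne0$. This holds for all $\lambda$, so $(b,\tau,\tau^2\zeta)\in\Omega_{i+1}$ for $\zeta\ne0$.

**Step 6: proof of (a).** The fibers form a covering of $\Gamma\times(0,\delta)$. The union of the $Q_{\nu,q}$ over $\Gamma\times(0,\delta)$ maps to it continuously and bijectively over the base. A fiberwise bijective continuous map of finite coverings is a homeomorphism. So the covering extends over $\tau=0$ by $\bigsqcup Z^0_{\nu,q}$. As $\tau\to0$ the coordinates satisfy $c\to q$, $\alpha,\beta\to0$, so the point tends to $q$.

**Step 7: proof of (b).** In the non-adjacent case, at $\zeta=0$, $\tau=0$ equation (4) has the solutions $(A,B)=(h,0)$ and $(0,h)$. After shrinking $\delta$, on each of the two sheets over $\zeta=0$ the coordinate $\alpha'$ or $\beta'$ that is nonzero at $\tau=0$ stays nonzero for $\tau<\delta$. Since $\alpha\beta=p_\lambda=0$ there, exactly one of $p_{\mu_1}=\alpha$, $p_{\mu_2}=\beta$ is nonzero for $\tau>0$, always the same one. If $p_\mu\ne0$, then $\mu\subset S(\Lambda)\subsetneq\lambda$, so $\Lambda\in C_\mu$. In the domino case $\beta=p_\lambda=0$,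 and $\alpha=p_\mu\ne0$ for small $\tau>0$, so $\Lambda\in C_\mu$ likewise.

**Step 8: proof of (c).** At $\tau=0$, $c=q$ is constant. In the non-adjacent case the discriminant of the quadratic equation with roots $A,B$ is $h^2(1-\zeta/\zeta_{r'})$, so the two solutions are exchanged along $\gamma_r$ iff $r=r'$. Single solutions return to themselves. Since we have a covering of $\Gamma\times[0,\delta)$, the same holds for every $\tau\in(0,\delta)$. $\square$

For $m=2$, $n=4$, $i=2$, $\nu=(1)$, $\lambda=(2,1)$, the lemma says that the branch point is $\zeta_2=\frac1b\cdot\frac4{12}=\frac1{3b}$, as computed in Section 3.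

## 7. A base point with coordinates of very different sizes

**Choice of the base point.** The aim is one base point at which the descriptions of Lemmas 6 and 7 hold at all levels simultaneously. Choose $y_1^0,\dots,y_M^0>0$ successively, together with compact sets $K^{(k)}\subset\Omega_k$ containing $y^0_{\le k}=(y^0_1,\dots,y^0_k)$, starting from the point $K^{(0)}=\Omega_0$. Given $K^{(k)}$, choose $y^0_{k+1}$ so small that

* Lemma 6 holds for $K^{(k)}$ with a $\delta\ge y^0_{k+1}$;
* if $1\le k\le M-2$, $y^0_{k+1}$ is less than the $\delta$ of Lemma 7 for $i=k+1$, $b=y^0_{\le k}$;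
* if $k\ge2$, $y^0_{k+1}\le(y^0_k)^2\zeta_*$, with $\zeta_*$ from Lemma 7 for $i=k$, $b=y^0_{\le k-1}$.

Then let $K^{(k+1)}$ be the union of $K^{(k)}\times\{y^0_{k+1}\}$ and, for $k\ge2$, of the points $(y^0_{\le k},(y^0_k)^2\zeta)$ with $\zeta\in[y^0_{k+1}/(y^0_k)^2,\zeta_*]\cup\bigcup_r\gamma_r$, with the data of Lemma 7 for $i=k$, $b=y^0_{\le k-1}$, $\tau=y^0_k$. It lies in $\Omega_{k+1}$: the first part by Lemma 6, the second by Lemma 7(a), since $\zeta\ne0$ and $y_k^0$ was chosen less than the $\delta$ of that lemma.

**Labels.** By Lemma 6, following the fiber of $\pi_\lambda$, $|\lambda|=k+1$, as $y_{k+1}$ goes from $y^0_{k+1}$ to $0$ identifies $\pi_\lambda^{-1}(y^0_{\le k+1})$ with $\bigsqcup_{\mu\lessdot\lambda}\pi_\mu^{-1}(y^0_{\le k})$. Inductively $\pi_\lambda^{-1}(y^0_{\le k})\leftrightarrow\mathrm{SYT}(\lambda)$ for $|\lambda|=k$, where the entry $j$ is in the box added in the step from level $j-1$ to level $j$.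

**Monodromy at level $i+1$.** The aim is to see $\sigma_{i,r}$. Let $2\le i\le M-1$, $2\le r\le n$, $|\lambda|=i+1$, and use Lemma 7 with $b=y^0_{\le i-1}$, $\tau=y^0_i$. Consider the loop at $y^0_{\le i+1}$ in the coordinate $y_{i+1}=(y^0_i)^2\zeta$: go from $\zeta=y^0_{i+1}/(y_i^0)^2\le\zeta_*$ to $\zeta_*$, along $\gamma_r$, and back.

We show that the sheets attached to $(\nu,q)$ are, over $y^0_{\le i+1}$, exactly the points whose label restricts on $1,\dots,i-1$ to the label of $q$. Follow such a sheet from $\zeta=y^0_{i+1}/(y^0_i)^2$ to $\zeta=0$ at $\tau=y^0_i$. This is the path used in Lemma 6 for $y_{i+1}\to0$, and all fibers along it are étale, so it is the same lift. By Lemma 7(b) it ends in $C_\mu$ for some $\nu\lessdot\mu\lessdot\lambda$. So $i+1$ is in the box $\lambda/\mu$. Then let $\tau\to0$ at $\zeta=0$. By Lemma 7(b) the sheet stays in $C_\mu\subset X_\mu$, it lies over $(b,\tau)$ under $\pi_\mu$, and it tends to $q$. By unique path lifting it is the lift used in Lemma 6 for $\pi_\mu$ and $y_i\to0$, which therefore ends at $q\in\pi_\nu^{-1}(b)$. So $i$ is in the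 box $\mu/\nu$, and the remaining entries are given by the label of $q$. As every point of the fiber lies on exactly one sheet, the assertion follows.

If $\lambda/\nu$ is two non-adjacent boxes, the two points attached to $(\nu,q)$ have labels that differ by exchanging $i$ and $i+1$. So by Lemma 7(c) the loop acts on labels by $T\mapsto\sigma_{i,r}T$.

**Monodromy at level $M$.** The aim is to carry these permutations up to the full Grassmannian. For $k\ge i+1$ the loop, with $y_{i+2},\dots,y_k$ constantly equal to $y^0_{i+2},\dots,y^0_k$, lies in $K^{(k)}$. By Lemma 6, $\pi_\lambda$ with $|\lambda|=k+1$ is a covering over $K^{(k)}\times\{|y|\le y^0_{k+1}\}$. So the monodromy of the loop at $y_{k+1}=y^0_{k+1}$ is identified with that at $y_{k+1}=0$, that is, on $\bigsqcup_{\mu\lessdot\lambda}\pi_\mu^{-1}(y^0_{\le k})$. Inductively it acts on $\mathrm{SYT}(\lambda)$ through the entries $\le i+1$, by $\sigma_{i,r}$. For $k=M$ the shape is the rectangle and $X_\lambda=\mathrm{Gr}$. On tableaux of the rectangle $\sigma_{i,r}$ is the identity for $r>n$. We have proved the following.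

**Corollary 8.** There are a point $y^0\in\mathbb P^M$ and a compact connected union $K$ of finitely many loops at $y^0$, contained in the set over which $J_0$ is étale, and a labeling of $J_0^{-1}(y^0)$ by $\mathrm{SYT}(m\times(n-m))$, such that the monodromy permutations of the loops are all the $\sigma_{i,r}$, $2\le i\le M-1$, $2\le r\le n$. They generate the image of $G_M$ in the permutations of $\mathrm{SYT}(m\times(n-m))$.

## 8. Deforming $L$ to $\partial^n$: the degree is $1$, $2$ or $N$

**Proposition 9 (Part 1 of Theorem 1).** $d\in\{1,2,N\}$, and if $n\ne2m$, then $d\in\{1,N\}$.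

*Proof.* **Step 1: a family of maps joining $L$ to $\partial^n$.** With $0$ an interior point of $I$, let $f_0,\dots,f_{n-1}$ be the basis of $V_L$ with Taylor series $f_i\sim x^i+\sum_{k\ge n}c_{ik}x^k$ at $0$. Use it to identify $\mathrm{Gr}_mV_L$ with $\mathrm{Gr}(m,n)$. For $s\in\mathbb C$ put
$$f_i^s=x^i+\sum_{k=n}^{M+m}s^{k-i}c_{ik}x^k,\qquad J_s(\Lambda)=\Bigl[\sum_Sp_S(\Lambda)\,\mathrm{Wr}(f^s_S)\Bigr]\in\mathbb P(\mathbb C[x]/x^{M+1})=\mathbb P^M,$$
where $f^s_S$ is the list of the $f^s_i$, $i\in S$, in increasing order. The bracket is the $M$-jet of the Wronskian of the subspace of $\mathrm{span}(f_0^s,\dots,f^s_{n-1})$ given by $\Lambda$. Each nonzero element of this span has order at most $n-1$ at $0$, so (1) holds and the $M$-jet is nonzero. Hence $J_s$ is a linear projection with empty center, a finite morphism, and surjective since $\dim\mathrm{Gr}=M$. For $s=0$ it is the map $J_0$ of Section 5. A Wronskian of order $m$ involves derivatives up to order $m-1$, so its $M$-jet depends only on the $(M+m-1)$-jets. Hence $J_1(\Lambda)$ is the $M$-jet of $\mathrm{Wr}_{L,m}(\Lambda)$.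

**Step 2: for $s\ne0$, $J_s$ factors through the Wronski map of $L$.** Modulo $x^{M+m+1}$ we have $f_i^s(x)=s^{-i}f_i(sx)$ as Taylor series, so $\mathrm{Wr}(f^s_S)(x)=s^{\binom m2-\sum S}\,\mathrm{Wr}(f_S)(sx)$ to the required order, where $\sum S$ is the sum of the elements of $S$. Hence $J_s=\tau_s\circ J_1\circ\delta_s$, where $\delta_s$ is the automorphism of $\mathrm{Gr}$ induced by $\mathrm{diag}(s^{-i})$ and $\tau_s$ is the automorphism $x^k\mapsto s^kx^k$ of $\mathbb P^M$. Let $X$ be the image of $\mathrm{Wr}_{L,m}$, $F_s=\mathrm{Wr}_{L,m}\circ\delta_s:\mathrm{Gr}\to X$, and $\pi:X\to\mathbb P^M$ the map taking $M$-jets at $0$. It is induced by a linear map, and it is defined everywhere on $X$ because $J_1$ is defined everywhere. So $\pi$ is finite by (F1), and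
$$J_s=\tau_s\circ\pi\circ F_s\qquad(s\ne0).\tag{5}$$
Here $F_s$ is finite and surjective of degree $d$.

**Step 3: the permutations $\sigma_{i,r}$ survive for small $s$.** The map $(\Lambda,s)\mapsto(J_s(\Lambda),s)$ is proper. So the set of $(y,s)$ such that $J_s$ is étale over $y$ is open in $\mathbb P^M\times\mathbb C$, and over it the map is a finite covering. It contains $K\times0$, with $K$ from Corollary 8, hence $K\times[0,s_0]$ for some $s_0>0$. Transport along $y^0\times[0,s_0]$ identifies the fibers over $y^0$, and the monodromy of $J_{s_0}$ along the loops of $K$ is given by the $\sigma_{i,r}$ on $\mathrm{SYT}(m\times(n-m))$. Put $s=s_0$ from now on.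

**Step 4: avoid the points where $F_s$ or $X$ is bad.** By (F5) there is a closed $Z\subsetneq X$ containing the singular locus of $X$ such that over $X\setminus Z$ the map $F_s$ is a $d$-sheeted étale covering. Let $U\subset\mathbb P^M$ be the Zariski open set over which $J_s$ is étale, and $U'=U\setminus\tau_s\pi(Z)$. As $\pi$ is finite and $\dim Z<M$, $\tau_s\pi(Z)$ is a proper closed algebraic subset. By (F4) $U'$ is connected, and $\pi_1(U')\to\pi_1(U)$ is surjective. Move the base point from $y^0$ to a point of $U'$ in a small ball of $U$ around $y^0$ and transport the labels. Then the loops of $K$ may be replaced by loops in $U'$, homotopic in $U$, with the same monodromy of $J_s$.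

**Step 5: the invariant relation.** For $y\in U'$ consider the relation $F_s(\Lambda)=F_s(\Lambda')$ on $J_s^{-1}(y)$. By (5) its classes are the fibers $F_s^{-1}(x_0)$ with $\tau_s\pi(x_0)=y$; here $x_0\in X\setminus Z$, so each class has $d$ elements. We show that the relation is preserved along paths in $U'$. Let $\Lambda(t),\Lambda'(t)$ be lifts through $J_s$ of a path $y(t)$ in $U'$. The set of $t$ with $F_s(\Lambda(t))=F_s(\Lambda'(t))$ is closed. To see that it is open, let $x_0$ be the common value at some $t_0$. At $\Lambda(t_0)$ both $J_s$ and $F_s$ are local homeomorphisms, so $\tau_s\pi$ is one at $x_0$. Now $F_s(\Lambda(t))$ and $F_s(\Lambda'(t))$ are two lifts of $y(t)$ through $\tau_s\pi$ that agree at $t_0$, so they agree near $t_0$.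

**Step 6: conclusion.** We obtain a $G_M$-invariant equivalence relation on $\mathrm{SYT}(m\times(n-m))$ with all classes of size $d$. By Proposition 4, $d\in\{1,2,N\}$. If $n\ne2m$ the rectangle is not self-conjugate, so pairs cannot occur, and $d\in\{1,N\}$. $\square$

## 9. A moving frame adapted to $\mathfrak{sl}_2$

It remains to decide when $d=N$. For this we put $L$ in a normal form in which $P_n[q]$ is visible.

On $\mathbb C^n=\langle e_0,\dots,e_{n-1}\rangle$ let
$$\mathsf Ne_k=e_{k+1}\ (e_n=0),\qquad\mathsf Xe_k=k(n-k)e_{k-1},\qquad\mathsf He_k=(n-1-2k)e_k.$$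
Then $[\mathsf X,\mathsf N]=\mathsf H$, because $(k+1)(n-k-1)-k(n-k)=n-1-2k$, and $[\mathsf H,\mathsf X]=2\mathsf X$, $[\mathsf H,\mathsf N]=-2\mathsf N$. So these span a copy of $\mathfrak{sl}_2$ with raising operator $\mathsf X$ and lowering operator $\mathsf N$. Write $\mathsf X^{j-1}e_k=x_{k,j}e_{k+1-j}$, where $x_{k,j}>0$ for $j-1\le k$. In particular $x_{k,2}=k(n-k)$.

Let $\gamma(t)\in V_L^*$ be evaluation at $t$, so that $\langle\gamma^{(k)}(t),x\rangle=x^{(k)}(t)$. Then $\gamma,\dots,\gamma^{(n-1)}$ is a frame of $V_L^*$, and $L\gamma=0$.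

**Lemma 10.** There are a smooth nonvanishing $\vartheta$, smooth functions $u_2,\dots,u_n$ on $I$, and a smooth frame $e_0,\dots,e_{n-1}$ of $V_L^*$ with $e_0=\vartheta\gamma$ and
$$e_k'=\mathsf Ne_k+\sum_{j=2}^nu_j\,\mathsf X^{j-1}e_k .\tag{6}$$
With these $u_j$ put
$$P_0=1,\qquad P_{k+1}=\partial P_k-\sum_{j=2}^{k+1}u_jx_{k,j}P_{k+1-j}.\tag{7}$$
Then $P_n\sim L$; $P_n=P_n[u_2]$ if $u_3=\dots=u_n=0$; equivalent operators have the same $u_j$; and $L\sim P_n[q]$ iff $u_2=q$ and $u_3=\dots=u_n=0$.

*Proof.* **Step 1: translate the frame equations into an operator.** Equations (6) say $e_k=P_ke_0$ for $k\le n-1$ and $P_ne_0=0$. Since $P_k$ is monic of order $k$, the $P_k(\vartheta\gamma)$, $k\le n-1$, always form a frame. So we need $\vartheta$ and $u_2,\dots,u_n$ with $P_n(\vartheta\gamma)=0$.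

**Step 2: the shape of $P_n$.** Give $\partial$ weight $1$ and $u_j^{(l)}$ weight $j+l$. By (7) $P_n$ is homogeneous of weight $n$, and it is monic. There is no function of weight $1$, so it has no $\partial^{n-1}$-term. The coefficient of $\partial^{n-j}$ has weight $j$. So it is a constant times $u_j$ plus a differential polynomial, without constant term, in $u_2,\dots,u_{j-1}$. The terms of $P_n$ containing $u_j$ once and no other $u$ are $-x_{k,j}\,\partial^{n-1-k}u_j\,\partial^{k+1-j}$ with $j-1\le k\le n-1$. So the constant is $-\kappa_j$, where $\kappa_j=\sum_{k=j-1}^{n-1}x_{k,j}>0$. For example, for $n=3$ we get $P_3=\partial^3-4u_2\partial-2u_2'-4u_3$, with $\kappa_2=\kappa_3=4$.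

**Step 3: solve.** Let $\vartheta=\exp\int a_{n-1}/n$. The monic operator $\vartheta L\vartheta^{-1}$ annihilates $\vartheta\gamma$. Its $\partial^{n-1}$-coefficient is $a_{n-1}-n\vartheta'/\vartheta=0$. By Step 2 the equation $P_n=\vartheta L\vartheta^{-1}$ has a unique solution $u_2,\dots,u_n$, found successively from the coefficients of $\partial^{n-2},\dots,\partial^0$. Then $P_n(\vartheta\gamma)=0$, as required, and $P_n=\frac1\mu L\mu$ with $\mu=1/\vartheta$.

**Step 4: invariance.** If $u_3=\dots=u_n=0$, then (7) is the recursion for $P_n[u_2]$. The function $\vartheta$ is unique up to a constant factor, so the normalized operator $\vartheta L\vartheta^{-1}$ is determined by $L$. If $\widetilde L=\frac1\mu L\mu$, then $\widetilde\vartheta=\vartheta\mu$ gives the same normalized operator, hence the same $u_j$. The operator $P_n[q]$ is its own normalized operator, with $u_2=q$ and $u_j=0$ for $j\ge3$. The last claim follows. $\square$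

## 10. When the Wronskians fill a linear space

Recall that $W$ is the image of $\bigwedge^mV_L$ in $C^\infty(I)$. The linear map is
$$\mathrm{Wr}(g_1,\dots,g_m)(t)=\langle E(t),\,g_1\wedge\dots\wedge g_m\rangle,\qquad E=\gamma\wedge\gamma'\wedge\dots\wedge\gamma^{(m-1)} .$$
Since $e_k=P_k(\vartheta\gamma)$ is $\vartheta\gamma^{(k)}$ plus lower derivatives of $\gamma$, we have $\vartheta^mE=e_0\wedge\dots\wedge e_{m-1}$. Let $\Sigma=\mathrm{span}\{E(t):t\in I\}\subset\bigwedge^mV_L^*$.

**Lemma 11.** $\dim W=\dim\Sigma\ge M+1$, and $d=N$ iff $\dim\Sigma=M+1$.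

*Proof.* The kernel of $\bigwedge^mV_L\to C^\infty(I)$ is the annihilator of $\Sigma$, so $\dim W=\dim\Sigma$. The Grassmannian spans $\mathbb P\bigwedge^mV_L$, so $X$ spans $\mathbb P(W)$, and $\dim X=M$; hence $\dim W\ge M+1$. By (F1) and (3), $N=d\deg X$. So $d=N$ iff $\deg X=1$ iff $X$ is a linear space iff $X=\mathbb P(W)$ iff $\dim W=M+1$. $\square$

**The representation on $\bigwedge^m\mathbb C^n$.** For an endomorphism $A$ of $\mathbb C^n$ let $\rho(A)$ be the derivation of $\bigwedge^m\mathbb C^n$ extending $A$; then $[\rho(A),\rho(B)]=\rho([A,B])$. Write $\mathcal N=\rho(\mathsf N)$, $\mathcal X=\rho(\mathsf X)$. By (6), in the frame $e_\bullet$ the derivative $d/dt$ on $\bigwedge^mV_L^*$ becomes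
$$D=\partial+\mathcal N+\sum_{j=2}^nu_j\,\rho(\mathsf X^{j-1})$$
on functions $I\to\bigwedge^m\mathbb C^n$. The level of $e_{k_1}\wedge\dots\wedge e_{k_m}$ is $\sum k_a-\binom m2\in\{0,\dots,M\}$, and $\rho(\mathsf H)=M-2\cdot$level. Let $v_0=e_0\wedge\dots\wedge e_{m-1}$, of level $0$. Then $\mathcal Xv_0=0$, $\rho(\mathsf H)v_0=Mv_0$. So $v_0$ generates an irreducible $\mathfrak{sl}_2$-module $R$ with basis $\mathcal N^iv_0$, $0\le i\le M$. Level $0$ is one-dimensional, so $\bigwedge^m\mathbb C^n=R\oplus R^c$ with $R^c$ a sum of irreducibles of highest weights $M-2s$, $s\ge1$. Let $Q$ be the equivariant projection onto $R^c$. In any irreducible module with highest weight vector $a_0$ of weight $w$,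
$$\mathcal X\mathcal N^ia_0=i(w-i+1)\,\mathcal N^{i-1}a_0 .\tag{8}$$

**Proposition 12.** If $L\sim P_n[q]$, then $d=N$.

*Proof.* By Lemma 10, $D=\partial+\mathcal N+q\mathcal X$, which preserves $R$-valued functions. So $R$ gives a subbundle of rank $M+1$ of the trivial bundle $\bigwedge^mV_L^*$ that is stable under $d/dt$. A local frame $w_1,\dots,w_{M+1}$ of it satisfies a linear system $w_i'=\sum_jg_{ij}w_j$; by uniqueness of solutions, the span of the $w_i(t)$ does not depend on $t$. This fixed $(M+1)$-dimensional subspace contains all $E(t)$, which are multiples of the vector represented by $v_0$. So $\dim\Sigma\le M+1$, and Lemma 11 gives $d=N$. $\square$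

**Proposition 13.** If $d=N$ and $(n,m)\ne(4,2)$, then $u_3=\dots=u_n=0$, so $L\sim P_n[u_2]$.

*Proof.* Suppose not. Let $j\ge3$ be minimal with $u_j\not\equiv0$, fix $t$ with $u_j(t)\ne0$, and put $Y=\rho(\mathsf X^{j-1})$. By Lemma 11, $\dim\Sigma=M+1$.

**Step 1: from $\dim\Sigma=M+1$ to one equation in the representation.** $D^kv_0$ represents $(d/dt)^k(\vartheta^mE)$, which has values in $\Sigma$. Moreover $D^kv_0=\mathcal N^kv_0+$(lower levels), and $\mathcal N^kv_0\ne0$ for $k\le M$. So $D^0v_0,\dots,D^Mv_0$ represent a basis of $\Sigma$ at each point, and at $t$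
$$D^{M+1}v_0=\sum_{k\le M}c_kD^kv_0$$
for some scalars $c_k$. Expand $D^k$ into words in the letters $\partial$ (level change $0$), $\mathcal N$ (level $+1$), $u_2\mathcal X$ (level $-1$) and $u_l\rho(\mathsf X^{l-1})$ with $l\ge j$ (level $-(l-1)$). Applied to $v_0$, words without letters of the last kind give $R$-valued functions, killed by $Q$. A word with such a letter gives level at most $(k-1)-(j-1)=k-j$, with equality only for one letter $u_jY$ and $k-1$ letters $\mathcal N$. So $QD^kv_0$ has levels $\le k-j$, and its level $k-j$ part is $u_jQ\sum_{i=0}^{k-1}\mathcal N^{k-1-i}Y\mathcal N^iv_0$. Apply $Q$ to the relation at $t$ and compare the parts of level $M+1-j$; only $k=M+1$ contributes. As $u_j(t)\ne0$,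
$$Q\sum_{i=0}^M\mathcal N^{M-i}\,Y\,\mathcal N^i\,v_0=0.\tag{9}$$

**Step 2: the single equation (9) implies $QY|_R=0$.** The terms of (9) could in principle cancel; the point is that they are all positive multiples of one another. Let $R_\alpha$ be a summand of an irreducible decomposition of $R^c$, with highest weight vector $a_0$ of weight $M_\alpha=M-2s\ge0$, $s\ge1$, and $q_\alpha$ the equivariant projection of $\bigwedge^m\mathbb C^n$ to it (through $Q$). The vector $\mathcal N^la_0$ has level $s+l$, and $Y\mathcal N^iv_0$ has level $i-(j-1)$. So with $p=j-1+s$ we have $q_\alpha Y\mathcal N^iv_0=y_i\,\mathcal N^{i-p}a_0$ for $0\le i\le M$, where $y_i:=0$ (and the right side is $0$) unless $0\le i-p\le M_\alpha$. Since $[\mathcal X,Y]=0$, applying $\mathcal X$ and (8) gives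
$$i(M-i+1)\,y_{i-1}\,\mathcal N^{i-1-p}a_0=(i-p)(M_\alpha-i+p+1)\,y_i\,\mathcal N^{i-p-1}a_0\qquad(p<i\le M).\tag{10}$$
For $p<i\le\min(M,p+M_\alpha)$ the vector is nonzero and both numerical factors are positive. So $y_i$ is a positive multiple of $y_{i-1}$ in this range. Note $p+M_\alpha=M+j-1-s$.

* If $p>M$, all $y_i$ vanish by definition.
* If $p\le M$ and $s>j-1$, then $i=p+M_\alpha+1\le M$. In (10) the right side is $0$, while on the left $i(M-i+1)>0$ and $\mathcal N^{M_\alpha}a_0\ne0$. So $y_{p+M_\alpha}=0$, hence all $y_i=0$.
* If $p\le M$ and $s\le j-1$, then $p+M_\alpha\ge M$, so the $y_i$ with $p\le i\le M$ are positive multiples of $y_p$. Applying $q_\alpha$ to (9) gives $\bigl(\sum_{i=p}^My_i\bigr)\mathcal N^{M-p}a_0=0$. Here $\mathcal N^{M-p}a_0\ne0$ because $0\le M-p\le M_\alpha$. So the sum is $0$, hence $y_p=0$ and all $y_i=0$.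

So $q_\alpha Y|_R=0$ for all $\alpha$, that is, $\rho(\mathsf X^{j-1})R\subset R$.

**Step 3: pass from $\mathsf X^{j-1}$ to $\mathsf N^{j-1}$.** $R$ is stable under $\rho(\mathfrak{sl}_2)$ and $\rho(\mathsf X^{j-1})$, so it is stable under $\rho(Z)$ for all $Z$ in the $\mathrm{ad}(\mathfrak{sl}_2)$-module generated by $\mathsf X^{j-1}$. As $\mathsf X^{j-1}\ne0$ commutes with $\mathsf X$ and has weight $2(j-1)$, this module is irreducible with that highest weight. Its lowest weight vector $A$ commutes with $\mathsf N$. Writing $Ae_0=\sum a_ke_k=\sum a_k\mathsf N^ke_0$ and applying powers of $\mathsf N$, we get $A=\sum a_k\mathsf N^k$. It has weight $-2(j-1)$, so it is a nonzero multiple of $\mathsf N^{j-1}$. Hence $\rho(\mathsf N^{j-1})v_0\in R$. It has level $j-1\le n-1\le M$, and this level of $R$ is spanned by $\mathcal N^{j-1}v_0$, so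
$$\rho(\mathsf N^{j-1})v_0=\kappa\,\mathcal N^{j-1}v_0$$
for a scalar $\kappa$.

**Step 4: compute both sides.** Write $e_\theta$ for the basis vector of $\bigwedge^m\mathbb C^n$, with increasing indices, of the partition $\theta$. Since $\mathcal Ne_\theta=\sum_{\theta\lessdot\theta'}e_{\theta'}$,
$$\mathcal N^{j-1}v_0=\sum_{|\theta|=j-1}f^\theta e_\theta,$$
over all $\theta$ in the rectangle. On the other hand $\rho(\mathsf N^{j-1})$ replaces one $e_a$ by $e_{a+j-1}$, which then has to be moved past $m-1-a$ factors:
$$\rho(\mathsf N^{j-1})v_0=\sum_a(-1)^{m-1-a}\,e_{\{0,\dots,m-1\}\setminus a\cup\{a+j-1\}},\qquad\max(0,m-j+1)\le a\le\min(m-1,n-j).$$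
The corresponding $\theta$ has first row $a+j-m$ and $m-1-a$ further rows of length $1$. It is a hook with $m-a$ rows, and the sign is $+$ exactly when the number of rows is odd. All hooks of size $j-1$ in the rectangle occur. The range of $a$ is nonempty, since $3\le j\le n$ and $m<n$. So $\rho(\mathsf N^{j-1})v_0\ne0$ and $\kappa\ne0$.

**Step 5: contradiction for each $j$.**

* $j-1=2$: both $(2)$ and $(1,1)$ fit and have $f^\theta=1$, with opposite signs. So $\kappa=1=-1$, a contradiction.
* $j-1=3$: $(2,1)$ fits, has $f^\theta=2$ and sign $-$, so $2\kappa=-1$. As $(n,m)\ne(4,2)$, $(3)$ or $(1,1,1)$ fits, with $f^\theta=1$ and sign $+$, so $\kappa=1$, a contradiction.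
* $j-1\ge4$: since $4\le j-1\le M$, some $\theta\supset(2,2)$ of size $j-1$ fits. Its coefficient is $f^\theta>0$ in $\mathcal N^{j-1}v_0$, and $0$ in $\rho(\mathsf N^{j-1})v_0$ because it is not a hook. So $\kappa=0$, a contradiction.

So $u_3=\dots=u_n=0$ on $I$, and $L\sim P_n[u_2]$ by Lemma 10. $\square$

For $(n,m)=(4,2)$ the second item breaks down, since neither $(3)$ nor $(1,1,1)$ fits. This matches Section 1: there the operator with roots $\pm a,\pm b$ has $d=2=N$ for all $a,b$, not only for roots in arithmetic progression.

## 11. Self-adjointness of $P_n[q]$ and the three possible degrees for $n=2m$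

**Lemma 14.** $P_n[q]^*=(-1)^nP_n[q]$. In particular $P_n[q]$ is self-adjoint for even $n$.

*Proof.* Put $b_k=k(n-k)q$. Unrolling the recursion $P_{k+1}=\partial P_k-b_kP_{k-1}$, we see that $P_n[q]$ is the sum, over all sets of disjoint pairs $\{k,k+1\}\subset\{1,\dots,n\}$, of the words obtained from $\partial\partial\cdots\partial$ (positions $n,n-1,\dots,1$ from left to right) by replacing each chosen pair of letters in positions $k+1,k$ by the function $-b_k$. For $n=4$ this is $\partial^4-\partial^2b_1-\partial b_2\partial-b_3\partial^2+b_3b_1$, with $b_1=b_3=3q$, $b_2=4q$, in agreement with Section 2. The formal adjoint reverses words, fixes functions and replaces $\partial$ by $-\partial$. The number of $\partial$'s in each word is congruent to $n$ modulo $2$. Reversal sends position $k$ to $n+1-k$, so the pair $\{k,k+1\}$ goes to $\{n-k,n-k+1\}$, and the functions match because $b_{n-k}=b_k$. So the adjoint permutes the words up to the common sign $(-1)^n$. $\square$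

Propositions 12 and 13 and Lemma 14 prove Part 2 of Theorem 1.

**Answer to the question.** Let $n=2m$, $m\ge3$, and $\deg\mathrm{Wr}_{L,m}>2$. By Part 1 the degree equals $N$. By Part 2, $L$ is equivalent to $P_{2m}[q]$ for some $q\in C^\infty(I)$, which is self-adjoint. So the generalization is true for every $m\ge3$ and every $L$ of order $2m$. The results (i) and (ii) were not used.

**Proof of Part 3.** Let $n=2m\ge6$. The rectangle contains the $3\times3$ square, so $N\ge42$, and $d\in\{1,2,N\}$ by Part 1. By Part 2, $d=N$ iff $L\sim P_n[q]$ for some $q$, and then $L$ is equivalent to a self-adjoint operator. If $d=2$, then $L$ is equivalent to a self-adjoint operator by (ii), and to no $P_n[q]$ since $d\ne N$. If $L$ is equivalent to a self-adjoint operator, then $d$ is even by (i), so $d\ne1$; if moreover $L$ is equivalent to no $P_n[q]$, then $d\ne N$, so $d=2$. Finally, if $L$ is not equivalent to a self-adjoint operator, then $d\ne N$ and $d\ne2$, so $d=1$. This is the stated classification. All three cases occur: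

* $\partial^{2m}=P_{2m}[0]$ has $d=N=(m^2)!\prod_{i=0}^{m-1}\frac{i!}{(m+i)!}$, by the hook length formula.
* $\partial^{2m}+\partial^{2m-4}$ is self-adjoint. Reading off the $u_j$ as in Lemma 10 gives $u_2=u_3=0$, since the differential polynomials there have no constant term, and then $u_4=-1/\kappa_4\ne0$. So it is equivalent to no $P_n[q]$, and $d=2$.
* $L=\partial^{2m}+\partial^{2m-3}$: a self-adjoint operator of even order $n$ has $a_{n-1}=-a_{n-1}$, so $a_{n-1}=0$; and passing to $\frac1\mu L\mu$ changes $a_{n-1}$ by $n\mu'/\mu$. So if $\frac1\mu L\mu$ were self-adjoint, $\mu$ would be constant and $L$ itself self-adjoint. But $L^*=\partial^{2m}-\partial^{2m-3}$. Hence $d=1$. $\square$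

We can now settle the third operator of order six in Section 1, with roots $0,1,2,3,4,6$. Its $\partial^5$-coefficient is $-16$. If $\frac1\mu L\mu$ is self-adjoint, then $\mu'/\mu=\frac{16}6=\frac83$, and the roots of $\frac1\mu L\mu$ are $-\frac83,-\frac53,-\frac23,\frac13,\frac43,\frac{10}3$. For constant coefficients the adjoint changes the signs of all roots, and this set is not symmetric about $0$. So $L$ is not equivalent to a self-adjoint operator, and $d=1$ by Part 3. In spite of all the coincidences among the sums of roots, a general Wronskian comes from a single space of solutions, and by $d\deg X=42$ the Wronskians fill a hypersurface of degree $42$ in $\mathbb P^{10}$.
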